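# The sign of the Steiner distance hyperdeterminant of a tree

Throughout, $k\ge 2$ is an integer, $m=k-1$, and $\mu_m=\{\zeta\in\mathbb C:\zeta^m=1\}$.

## Steiner distance, hypermatrices, resultants

**Definition 1 (Steiner distance).** Let $G$ be a graph and $S\subseteq V(G)$. The Steiner distance $d(S)$ is the fewest number of edges in any connected subgraph of $G$ containing $S$.

*Example.* In the star with center $c$ and leaves $u,v,w$ we have $d(\{u\})=0$, $d(\{c,u\})=1$, $d(\{u,v\})=2$ and $d(\{u,v,w\})=3$. For two vertices, $d$ is the usual distance.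

**Definition 2 (Steiner distance hypermatrix).** For a graph $G$ on $n$ vertices, $D_k(G)$ is the order-$k$, dimension-$n$ array whose $(v_1,\dots,v_k)$ entry is $d(\{v_1,\dots,v_k\})$. The $v_i$ may repeat. For $k=2$ it is the classical distance matrix.

*Example.* In $D_3(K_2)$ the entry at $(v_1,v_2,v_3)$ is $0$ if $v_1=v_2=v_3$ and $1$ otherwise.

An order-$k$, dimension-$n$ hypermatrix $A=(a_{i_1\cdots i_k})$ gives $n$ forms of degree $m=k-1$:
$$(Ax^{k-1})_i=\sum_{i_2,\dots,i_k}a_{ii_2\cdots i_k}x_{i_2}\cdots x_{i_k},\qquad i=1,\dots,n.$$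

*Example.* For $D_3(K_2)$ they are $F_1=2x_1x_2+x_2^2$ and $F_2=x_1^2+2x_1x_2$.

**Definition 3 (resultant).** For forms $F=(F_1,\dots,F_n)$ of the same degree $m$ in $n$ variables, $\mathrm{Res}(F)$ is the standard polynomial in the coefficients that detects a nontrivial common zero. For $m=1$ it is the determinant of the coefficient matrix. We use four standard facts (Cox–Little–O'Shea, *Using Algebraic Geometry*, Ch. 3, §§2–3; Jouanolou, *Le formalisme du résultant*).

* (R1) $\mathrm{Res}(F)=0$ iff the $F_i$ have a common zero in $\mathbb C^n\setminus\{0\}$; and $\mathrm{Res}(x_1^m,\dots,x_n^m)=1$.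
* (R2) $\mathrm{Res}$ is homogeneous of degree $m^{n-1}$ in the coefficients of each $F_i$. For $n=1$, $\mathrm{Res}(cx^m)=c$.
* (R3) For $M,L\in GL_n(\mathbb C)$, $\mathrm{Res}(MF)=\det(M)^{m^{n-1}}\mathrm{Res}(F)$ and $\mathrm{Res}(F\circ L)=\det(L)^{m^n}\mathrm{Res}(F)$.
* (R4) (Poisson formula, $n\ge2$) Let $\bar F_i=F_i|_{x_n=0}$ and $f_i=F_i|_{x_n=1}$. If $\mathrm{Res}(\bar F_1,\dots,\bar F_{n-1})\neq0$, then $\mathbb C[x_1,\dots,x_{n-1}]/(f_1,\dots,f_{n-1})$ has dimension $m^{n-1}$, and
$$\mathrm{Res}(F)=\mathrm{Res}(\bar F_1,\dots,\bar F_{n-1})^m\prod_p f_n(p),$$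
where $p$ runs over the common zeros of $f_1,\dots,f_{n-1}$, with multiplicity.

A consequence of (R3): permuting forms and variables by the same permutation multiplies $\mathrm{Res}$ by $(\pm1)^{m^{n-1}+m^n}$. For $n\ge2$ the exponent $m^{n-1}(m+1)$ is even, so $\mathrm{Res}$ does not change.

*Example.* Take $F_1=x_1^2-x_2^2$, $F_2=x_1x_2$. Then $\bar F_1=x_1^2$ has resultant $1$, the zeros of $f_1=x_1^2-1$ are $\pm1$, and $f_2(\pm1)=\pm1$. So $\mathrm{Res}(F_1,F_2)=-1$. This agrees with the classical formula for two binary quadratics $a_0x_1^2+a_1x_1x_2+a_2x_2^2$ and $b_0x_1^2+b_1x_1x_2+b_2x_2^2$,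
$$\mathrm{Res}=(a_0b_2-a_2b_0)^2-(a_0b_1-a_1b_0)(a_1b_2-a_2b_1),$$
which here gives $0-(1)(1)=-1$.

**Definition 4 (hyperdeterminant).** $\det(A)$, the symmetric hyperdeterminant in the sense of Qi, is the resultant of the forms $(Ax^{k-1})_i$. By (R1) it satisfies $\det(I)=1$, where $I$ has entry $1$ when all indices are equal and $0$ otherwise. The eigenvalues of $A$ are the roots of $\det(\lambda I-A)$ with multiplicity; $\det(A)$ is the product of these $n(k-1)^{n-1}$ eigenvalues.

*Example.* For $D_3(K_2)$ the coefficient vectors are $(0,2,1)$ and $(1,2,0)$, so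
$$\det D_3(K_2)=(0-1)^2-(0-2)(0-2)=-3.$$

By the remark after (R4), $\det D_k(G)$ does not depend on how the vertices are ordered.

## The sign conjecture for trees, and the theorems

We restrict to trees $T$ on $n$ vertices. The source of the problem, Joshua Cooper and Zhibin Du, "Note on the spectra of Steiner distance hypermatrices", arXiv:2403.02287 (2024), comes with the following list of results.

* (i) Graham and Pollak: $\det(D_2(T))=(1-n)(-2)^{n-2}$.
* (ii) For $n\ge3$, $\det(D_k(T))=0$ when $k$ is odd and $\det(D_k(T))\ne0$ when $k$ is even.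
* (iii) $\det(D_k(T))=0$ when $n=1$.
* (iv) $\det(D_k(K_2))=(-1)^{k-1}\prod_{j=0}^{k-2}\bigl((1+e^{2\pi ij/(k-1)})^{k-1}-1\bigr)$, which vanishes iff $k\equiv1\pmod 6$.

In (i) the sign is $(-1)^{n-1}$ for $n\ge2$. The conjecture says that this persists for all $k$: *whenever $\det(D_k(T))$ is nonzero, its sign is $(-1)^{n-1}$.* Is that true?

It is. Our proof uses none of (i)–(iv). This matters, because the second half of (ii) is not correct as quoted: we shall see a tree on $351$ vertices with $\det D_6(T)=0$. The conjecture concerns only nonzero values, so it is unaffected.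

**Theorem 1.** If $\det D_k(T)\neq0$, then its sign is $(-1)^{n-1}$.

**Theorem 2.** Let $k$ be even and $n\ge2$. Then
$$\det D_k(T)=(-2)^{(n-1)m^{n-1}}\prod_{(\zeta_1,\dots,\zeta_{n-1})\in\mu_m^{\,n-1}}\ \sum_{v=1}^{n-1}\Bigl(1-\frac1{(1+\zeta_v)^m}\Bigr).\tag{1}$$
In particular it depends only on $n$ and $k$.

**Theorem 3.**

* (a) For $k$ even and $n\ge2$, $\det D_k(T)=(1-n)(-2)^{n-2}(2^{k-1}-1)S_{n,k}^2$ with $S_{n,k}\in\mathbb Z$ depending only on $n,k$.
* (b) For $k$ even: $\det D_k(T)\ne0$ for all trees with $n\ge2$ iff $k=2$ or $k-1$ is a prime $\equiv3\pmod4$. For every other even $k$ there is $N\ge1$ such that $\det D_k(T)=0$ for every tree with $N\mid n-1$.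
* (c) $\det D_6(T)=0$ iff $350\mid n-1$.
* (d) The sign statement of Theorem 1 also holds for trees with arbitrary positive real edge weights.

## One vertex, one edge, and a $3\times3$ matrix

If $n=1$, the only entry of $D_k(T)$ is $0$, so the determinant is $0$ and nothing is claimed.

For $k=2$ and the path on three vertices, the distance matrix has rows $(0,1,2),(1,0,1),(2,1,0)$ and determinant $4$, of sign $(-1)^2$.

Now take $n=2$ and any $k$. The entry of $D_k(K_2)$ is $0$ when all indices agree and $1$ otherwise, so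
$$F_1=(x_1+x_2)^m-x_1^m,\qquad F_2=(x_1+x_2)^m-x_2^m .$$
We would like to apply Poisson with $x_2$ as last variable, but $F_1|_{x_2=0}=0$, so its hypothesis fails. Subtracting first repairs this. By (R3),
$$\det D_k(K_2)=\mathrm{Res}(F_1,F_2-F_1)=\mathrm{Res}(F_1,\,x_1^m-x_2^m).$$
Swap the forms and the variables simultaneously: this is the resultant of $(x_1^m-x_2^m,\ F_1)$ in the variables $(x_2,x_1)$. Apply (R4) with $x_1$ last. The restriction $(x_1^m-x_2^m)|_{x_1=0}=-x_2^m$ has resultant $-1$, and at $x_1=1$ the zeros are $x_2=\zeta\in\mu_m$, all simple. Hence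
$$\det D_k(K_2)=(-1)^m\prod_{\zeta\in\mu_m}\bigl((1+\zeta)^m-1\bigr),\tag{2}$$
which is the formula in (iv). For $k=3$ it gives $(4-1)(0-1)=-3$, as before. For $k=4$, the primitive cube roots of unity satisfy $(1+\zeta)^3=-1$, and we get $-(7)(-2)(-2)=-28$.

When does (2) vanish? If $(1+\zeta)^m=1$ then $|1+\zeta|=1=|\zeta|$, which forces $\zeta=e^{\pm2\pi i/3}$ and $1+\zeta=e^{\pm\pi i/3}$. So we need $3\mid m$ and $e^{\pm\pi im/3}=1$, that is, $6\mid m$. This is the condition $k\equiv1\pmod6$.

The sign for $n=2$ comes from pairing complex conjugates. Non-real $\zeta$ come in pairs $\{\zeta,\bar\zeta\}$ whose factors are conjugate, with product $\ge0$. The real $\zeta$ are treated by hand.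

* $m$ odd: only $\zeta=1$ is real, with factor $2^m-1>0$, and $(-1)^m=-1$.
* $m$ even: $\zeta=1$ gives $2^m-1>0$, $\zeta=-1$ gives $-1$, and $(-1)^m=1$.

In both cases $\det D_k(K_2)\le0$. So Theorem 1 holds for $n=2$ and every $k$.

## Steiner distance counts separating edges

To go further we need the forms $F_i=(D_kx^{k-1})_i$ for a general tree. Say that an edge $e$ of $T$ *separates* $S$ if $S$ meets both components of $T-e$.

**Lemma 1.** In a tree, for nonempty $S$, $d(S)$ is the number of edges separating $S$.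

*Proof.* A connected subgraph containing $S$ contains a path between points of $S$ on the two sides of any separating edge $e$, hence contains $e$. So $d(S)$ is at least the number of separating edges. Conversely, fix $u\in S$ and take the union of the paths in $T$ from $u$ to the other points of $S$. It is connected and contains $S$, and every edge on the path from $u$ to $u'$ separates $u$ from $u'$, hence separates $S$. $\square$

For an edge $e$ and a vertex $i$, let $C_e(i)$ be the vertex set of the component of $T-e$ containing $i$. Put $x(C)=\sum_{u\in C}x_u$ and $s=\sum_ux_u$. The edge $e$ fails to separate $\{i,i_2,\dots,i_k\}$ exactly when $i_2,\dots,i_k\in C_e(i)$. So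
$$d(\{i,i_2,\dots,i_k\})=\sum_e\bigl(1-[\,i_2,\dots,i_k\in C_e(i)\,]\bigr).$$
Multiply by $x_{i_2}\cdots x_{i_k}$ and sum over all $i_2,\dots,i_k$. There are $m$ summation indices, so the constant $1$ contributes $s^m$ and the bracket contributes $x(C_e(i))^m$:
$$F_i=\sum_e\bigl(s^m-x(C_e(i))^m\bigr).\tag{3}$$

## Where eliminating a vertex variable gets stuck

For $n=2$ we eliminated with a vertex variable last. Try the same for the star with center $3$ and leaves $1,2$. By (3),
$$F_1=2s^m-x_1^m-(s-x_2)^m,\qquad F_2=2s^m-x_2^m-(s-x_1)^m,\qquad F_3=2s^m-(s-x_1)^m-(s-x_2)^m.$$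
Put $x_3=0$. Then $s-x_2=x_1$ and $s-x_1=x_2$, so $\bar F_1,\bar F_2$ are twice the forms of $K_2$. By (R2), $\mathrm{Res}(\bar F_1,\bar F_2)=2^{2m}\det D_k(K_2)$. If $6\mid m$ this is $0$ and Poisson does not apply. If $6\nmid m$ it applies, and asks for the $m^2$ solutions of
$$2s^m=x_1^m+(s-x_2)^m,\qquad 2s^m=x_2^m+(s-x_1)^m,\qquad s=x_1+x_2+1.$$
Here we are stuck: each equation mixes both unknowns through both edges and through $s$, and neither can be solved for one unknown alone.

The subtraction that helped for $K_2$ suggests what to change. A leaf and the center lie on the same side of every edge but one, so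
$$F_1-F_3=(s-x_1)^m-x_1^m,$$
which involves a single edge. It contains only the two quantities $x_1$ and $s$. So we should take differences along edges, use one variable per edge together with $s$, and let $s$, rather than a vertex variable, be the last variable in Poisson's formula.

## One equation per edge

**Step 1: coordinates adapted to the edges.** The purpose is to replace the vertex variables by subtree sums, without changing the resultant. Let $n\ge2$. Root $T$ at a vertex and number the vertices $1,\dots,n$ so that the root is $n$ and the parent $p(v)$ of each $v<n$ satisfies $p(v)>v$ (list the vertices by decreasing distance from the root). The edges are $e_v=\{v,p(v)\}$ for $v=1,\dots,n-1$. Let $b_v$ be the sum of $x_u$ over $v$ and all its descendants, so $b_n=s$. For $v<n$, the two components of $T-e_v$ have sums $b_v$ (the one containing $v$) and $s-b_v$ (the one containing $p(v)$ and the root).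

Descendants have smaller labels, so $b_v=x_v+(\text{some of the }x_u,\ u<v)$. Hence $x\mapsto(b_1,\dots,b_{n-1},s)$ is lower triangular with unit diagonal, and has determinant $1$.

**Step 2: differences along edges.** The purpose is to isolate edge $e_v$ in one form. Put $G_v=F_v-F_{p(v)}$ for $v<n$ and $H=F_n$. Since $p(v)>v$, this is a unit upper triangular transformation of the forms. For $e\neq e_v$, the vertices $v$ and $p(v)$ lie on the same side of $e$, so the terms of (3) for $e$ cancel. The edge $e_v$ leaves $(s^m-b_v^m)-(s^m-(s-b_v)^m)$. For $H$, the root lies on the side of sum $s-b_v$ for each $e_v$. So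
$$G_v=(s-b_v)^m-b_v^m\quad(1\le v\le n-1),\qquad H=\sum_{v=1}^{n-1}\bigl(s^m-(s-b_v)^m\bigr).\tag{4}$$
Both transformations have determinant $1$, so (R3) gives
$$\det D_k(T)=\mathrm{Res}(G_1,\dots,G_{n-1},H)\quad\text{in the variables }(b_1,\dots,b_{n-1},s).\tag{5}$$
The shape of the tree no longer appears in (4); only $n$ and $m$ do.

## Even $k$: the product formula and its sign

Let $k$ be even, so $m$ is odd, and let $n\ge2$. We apply (R4) to (5) with $s$ as last variable.

**Step 3: the system at $s=0$.** This verifies Poisson's hypothesis and gives the prefactor. Since $m$ is odd, $G_v|_{s=0}=(-b_v)^m-b_v^m=-2b_v^m$. These are $n-1$ forms in $n-1$ variables, so by (R1) and (R2) their resultant is $(-2)^{(n-1)m^{n-2}}\neq0$. Its $m$-th power is $(-2)^{(n-1)m^{n-1}}$.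

**Step 4: the common zeros at $s=1$.** The equations are $(1-b_v)^m=b_v^m$, one for each $v$. Here $b_v\ne0$, since $b_v=0$ would give $1=0$. So $(1-b_v)/b_v=\zeta_v$ for some $\zeta_v\in\mu_m$. As $m$ is odd, $(-1)^m=-1\ne1$, so $\zeta_v\neq-1$ and $b_v=1/(1+\zeta_v)$. Conversely, each $\zeta_v\in\mu_m$ gives a solution this way, and different $\zeta_v$ give different $b_v$. So there are exactly $m^{n-1}$ distinct common zeros. By (R4) the multiplicities, each at least $1$, add up to $m^{n-1}$. Hence every zero is simple.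

**Step 5: the value of $H$.** At the zero given by $(\zeta_1,\dots,\zeta_{n-1})$ we have $(1-b_v)^m=b_v^m=(1+\zeta_v)^{-m}$, so
$$H=\sum_{v=1}^{n-1}\bigl(1-(1+\zeta_v)^{-m}\bigr).$$
Now (R4) and (5) give (1). This proves Theorem 2. $\square$

*Checks.* For $k=2$, $\mu_1=\{1\}$ and (1) reads $(-2)^{n-1}\cdot\frac{n-1}2=(1-n)(-2)^{n-2}$, the formula in (i). For $n=2$, the identity $\prod_{\zeta\in\mu_m}(1+\zeta)=2$ (put $t=-1$ in $t^m-1=\prod(t-\zeta)$, $m$ odd) turns (1) into (2). For $k=4$, $n=3$, the value of $1-(1+\zeta)^{-3}$ is $\frac78$ at $\zeta=1$ and $2$ at the two primitive cube roots of unity. The nine factors are $\frac74$ once, $\frac{23}8$ four times and $4$ four times, so the determinant is $2^{18}\cdot\frac74\cdot\frac{23^4}{2^{12}}\cdot2^8=2^{12}\cdot7\cdot23^4$, which is positive.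

**Step 6: the sign.** Since $m$ is odd, the prefactor in (1) has sign $(-1)^{(n-1)m^{n-1}}=(-1)^{n-1}$. We must show that the product is $\ge0$. Its individual factors need not be positive (for $k=6$, $n=2$ two of them are negative, as computed below), so we pair them as for $n=2$. Complex conjugation acts on $\mu_m^{\,n-1}$, and conjugate tuples have conjugate factors. Two distinct conjugate tuples together contribute $|\cdot|^2\ge0$. As $m$ is odd, $1$ is the only real element of $\mu_m$, so the only tuple fixed by conjugation is $(1,\dots,1)$. Its factor is $(n-1)(1-2^{-m})>0$. Hence $(-1)^{n-1}\det D_k(T)\ge0$, and if the determinant is nonzero its sign is $(-1)^{n-1}$. $\square$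

## Odd $k$: a common zero on the hyperplane $s=0$

Let $k$ be odd, so $m\ge2$ is even. Now $G_v|_{s=0}=(-b_v)^m-b_v^m=0$, so the hypothesis checked in Step 3 fails. For $n\ge3$ this failure settles the matter.

**Step 7: $n\ge3$.** We exhibit a nontrivial common zero of (4). At $s=0$ all $G_v$ vanish and $H=-\sum_vb_v^m$. There are at least two variables $b_v$. Take $s=0$, $b_1=1$, $b_2=\eta$ with $\eta^m=-1$, and the other $b_v=0$. Then $H=-(1-1)=0$. By (R1) and (5), $\det D_k(T)=0$.

**Step 8: conclusion.** For $n=2$ the sign statement was proved after (2), and for $n=1$ the determinant is $0$. With Step 6 for even $k$ and Step 7 for odd $k$, all cases are covered. **Theorem 1** is proved, so the conjecture is true. $\square$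

## The real numbers $(1+\zeta)^{-m}$ and the square in Theorem 3(a)

From here to the end of the section on the star with $350$ leaves, $k$ is even and $m$ is odd. For $\zeta\in\mu_m$ put $w(\zeta)=(1+\zeta)^{-m}$. Step 6 used only that conjugate tuples have conjugate factors. In fact the factors are real, so each pair contributes a square.

**Lemma 2.** Let $\zeta=e^{2\pi ij/d}$ with $d\mid m$. Then
$$w(\zeta)=(-1)^j\bigl(2\cos(\pi j/d)\bigr)^{-m}\in\mathbb R.\tag{6}$$
In particular $w(\zeta)=w(\bar\zeta)$. Moreover $w(1)=2^{-m}$, and $w(\zeta)$ is an algebraic integer for $\zeta\ne1$.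

*Proof.* We have $1+\zeta=2\cos(\pi j/d)\,e^{\pi ij/d}$. Its $m$-th power is $(2\cos(\pi j/d))^m(-1)^{jm/d}$, and $m/d$ is odd; this gives (6). Since $w(\bar\zeta)=\overline{w(\zeta)}$ and $w(\zeta)$ is real, $w(\zeta)=w(\bar\zeta)$. If $\zeta\neq1$, it has odd order $d>1$, so $\zeta^2\neq1$ and $\zeta=(\zeta^2)^{(d+1)/2}$. Therefore
$$(1+\zeta)^{-1}=\frac{1-\zeta}{1-\zeta^2}=\sum_{i=0}^{(d-1)/2}\zeta^{2i}$$
is an algebraic integer, and so is its $m$-th power. $\square$

We recall that the elements of $\mathrm{Gal}(\mathbb Q(e^{2\pi i/d})/\mathbb Q)$ act on $d$-th roots of unity by $\zeta\mapsto\zeta^a$, $\gcd(a,d)=1$, and that a rational algebraic integer is an integer. Each such $\sigma$ satisfies $\sigma(w(\zeta))=w(\sigma(\zeta))$.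

**Step 9: extracting the square.** For $\tau=(\zeta_1,\dots,\zeta_{n-1})\in\mu_m^{\,n-1}$ let $c_\tau=\sum_v(1-w(\zeta_v))\in\mathbb R$. By Lemma 2, $c_\tau=c_{\bar\tau}$. Let $R=\prod c_\tau$, one factor for each conjugate pair $\{\tau,\bar\tau\}$ with $\tau\ne(1,\dots,1)$. The tuple $(1,\dots,1)$ has $c=(n-1)(1-2^{-m})$, so (1) becomes
$$\det D_k(T)=(-1)^{n-1}2^{(n-1)m^{n-1}-m}(n-1)(2^m-1)R^2.$$
The Galois group of $\mathbb Q(e^{2\pi i/m})$ permutes the tuples, fixes $(1,\dots,1)$ and commutes with conjugation, so it permutes the pairs and fixes $R$. Hence $R\in\mathbb Q$.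

Set $E=(n-1)m^{n-1}-m-(n-2)$. As $m$ is odd, $E\equiv(n-1)-1-(n-2)=0\pmod 2$. Put $S_{n,k}=2^{E/2}R$, which depends only on $n$ and $k$. Since $(1-n)(-2)^{n-2}=(-1)^{n-1}(n-1)2^{n-2}$,
$$\det D_k(T)=(1-n)(-2)^{n-2}(2^m-1)S_{n,k}^2 .$$

**Step 10: $S_{n,k}$ is an integer.** We bound the power of $2$ in the denominator of $R$. If no coordinate of $\tau$ is $1$, then $c_\tau$ is an algebraic integer by Lemma 2. Otherwise $2^mc_\tau$ is one, since $2^mw(1)=1$. The tuples other than $(1,\dots,1)$ with some coordinate $1$ form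
$$P=\tfrac12\bigl(m^{n-1}-(m-1)^{n-1}-1\bigr)$$
pairs. So $2^{mP}R$ is a rational algebraic integer, hence an integer. It suffices that $E\ge2mP$, which says
$$(n-1)m^{n-1}-m\bigl(m^{n-1}-(m-1)^{n-1}\bigr)\ge n-2 .$$
By $m^{n-1}-(m-1)^{n-1}=\sum_{i=0}^{n-2}m^i(m-1)^{n-2-i}$, the left side equals
$$m\sum_{i=0}^{n-2}\bigl(m^{n-2}-m^i(m-1)^{n-2-i}\bigr)=m\sum_{i=0}^{n-2}m^i\bigl(m^{n-2-i}-(m-1)^{n-2-i}\bigr).$$
The term $i=n-2$ is $0$, and each of the $n-2$ terms with $i<n-2$ is at least $1$. So the inequality holds, and **Theorem 3(a)** is proved. $\square$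

*Examples.* For $k=4$, $n=3$ the value $2^{12}\cdot7\cdot23^4$ found above is $28\,(2^5\cdot23^2)^2$. For $k=2$, $E=0$ and $R$ is an empty product, so $S_{n,2}=1$ and we recover (i).

## When a factor vanishes: Theorem 3(b) and (c)

By (1), for $n\ge2$,
$$\det D_k(T)=0\iff\text{there are }\zeta_1,\dots,\zeta_{n-1}\in\mu_m\text{ with }\sum_v(1-w(\zeta_v))=0.\tag{7}$$
The term for $\zeta=1$ is $1-2^{-m}>0$. So the question is whether the other terms can compensate it, and their Galois averages decide this.

**Step 11: the integers $a_d$.** For $d\mid m$, $d>1$, put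
$$a_d=\sum_{\substack{1\le j\le(d-1)/2\\\gcd(j,d)=1}}\bigl(1-w(e^{2\pi ij/d})\bigr).$$
The index set picks one member of each pair $\{\zeta,\bar\zeta\}$ of primitive $d$-th roots of unity. Galois permutes these pairs and $w(\zeta)=w(\bar\zeta)$, so $a_d\in\mathbb Q$. By Lemma 2 it is an algebraic integer, so $a_d\in\mathbb Z$. To read off its sign, substitute $j=(d-r)/2$ with $r$ odd, $1\le r\le d-2$. Then $\gcd(j,d)=\gcd(r,d)$ and $\cos(\pi j/d)=\sin\frac{\pi r}{2d}$. By (6),
$$a_d=\sum_{\substack{1\le r\le d-2,\ r\text{ odd}\\\gcd(r,d)=1}}\bigl(1-(-1)^{(d-r)/2}\alpha_r\bigr),\qquad\alpha_r=\bigl(2\sin\tfrac{\pi r}{2d}\bigr)^{-m}>0,\tag{8}$$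
and $\alpha_r$ decreases in $r$. The dominant term is $r=1$, and its sign depends on $(d-1)/2$ modulo $2$, that is, on $d$ modulo $4$.

**Step 12: nonvanishing when $m=1$ or $m$ is a prime $\equiv3\pmod4$.** If $m=1$, the only factor is $(n-1)/2\neq0$. Let $m=p\equiv3\pmod4$ be prime and $d=p$. In (8), $r$ runs over $1,3,\dots,p-2$, an odd number $(p-1)/2$ of values. Since $(p-1)/2$ is odd, the terms are $1+\alpha_1,\ 1-\alpha_3,\ 1+\alpha_5,\dots$, ending with $1+\alpha_{p-2}$. Group them as
$$(1+\alpha_1)+(1-\alpha_3)>0,\quad(1+\alpha_5)+(1-\alpha_7)>0,\ \dots,$$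
using that $\alpha_r$ decreases; the last term is positive by itself. So $a_p>0$.

Suppose $\sum_v(1-w(\zeta_v))=0$ with exactly $q$ of the $\zeta_v$ equal to $1$. Sum this equation over the $p-1$ elements of $\mathrm{Gal}(\mathbb Q(e^{2\pi i/p})/\mathbb Q)$. The conjugates of a $\zeta_v\ne1$ run once through all primitive $p$-th roots of unity, for which the sum of $1-w$ is $2a_p$. Hence
$$q(p-1)(1-2^{-p})+(n-1-q)\,2a_p=0 .$$
Both coefficients are positive and $q+(n-1-q)=n-1\ge1$, which is impossible. By (7), $\det D_k(T)\neq0$ for all trees with $n\ge2$.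

**Step 13: a divisor with $a_d<0$ in all other cases.** Let $m>1$ be odd and not a prime $\equiv3\pmod4$. Then $m$ has a divisor $d\ge5$ with $d\equiv1\pmod4$. Indeed, if $m$ has a prime factor $\equiv1\pmod4$, take it. If not, $m$ is a product of at least two primes $\equiv3\pmod4$ (with repetition), and we take a product of two of them. We claim $a_d<0$.

The sum (8) has at most $(d-1)/2$ terms. Since $(d-1)/2$ is even, the term $r=1$ is $1-\alpha_1$. The others, at most $(d-3)/2$ in number, are at most $1+\alpha_r\le1+\alpha_3$. So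
$$a_d\le\tfrac{d-1}2+\tfrac{d-3}2\alpha_3-\alpha_1 .$$

*Bounding $\alpha_3$.* Let $x=\frac\pi{2d}\le\frac\pi{10}$. Since $\sin3x=\sin x\,(3-4\sin^2x)$ and $4\sin^2x\le4x^2\le\pi^2/25<1$,
$$\frac{\alpha_3}{\alpha_1}=\Bigl(\frac{\sin x}{\sin3x}\Bigr)^m=(3-4\sin^2x)^{-m}\le2^{-m}\le2^{-d}.$$
As $d2^{-d}$ decreases for $d\ge5$, we get $\frac{d-3}2\alpha_3\le\frac d22^{-d}\alpha_1\le\frac5{64}\alpha_1<\frac1{10}\alpha_1$.

*Bounding $\alpha_1$.* We have $2\sin x<2x=\pi/d$, and $d/\pi\ge5/\pi\ge3/2$. Keeping one term of the binomial expansion of $(1+\frac12)^d$,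
$$\alpha_1\ge(d/\pi)^m\ge(d/\pi)^d\ge(3/2)^d\ge\tbinom d2\tfrac14=\tfrac{d(d-1)}8\ge\tfrac58(d-1).$$

Together, $a_d\le\frac{d-1}2-\frac9{10}\alpha_1\le(d-1)\bigl(\frac12-\frac9{16}\bigr)<0$.

**Step 14: building a zero factor.** Here $\varphi(d)$ is Euler's function. Put $a=-a_d\in\mathbb Z_{>0}$ and
$$N=2^ma+(2^m-1)\,\varphi(d)/2 .$$
Suppose $n-1=tN$ with $t\ge1$. Take $2^mat$ of the $\zeta_v$ equal to $1$, and $(2^m-1)t$ of them equal to $e^{2\pi ij/d}$ for each $1\le j\le\frac{d-1}2$ coprime to $d$. There are $\varphi(d)/2$ such $j$, so the total is $tN=n-1$. Then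
$$\sum_v(1-w(\zeta_v))=t\bigl[2^ma(1-2^{-m})+(2^m-1)a_d\bigr]=t(2^m-1)(a+a_d)=0,$$
and $\det D_k(T)=0$ by (7). If $n-1=0$, the determinant is $0$ as well. With Step 12, this proves **Theorem 3(b)**. $\square$

**Step 15: the case $k=6$ exactly.** Here $m=5$. Let $\phi=\frac{1+\sqrt5}2$, so $2\cos36^\circ=\phi$ and $2\cos72^\circ=\phi^{-1}$. By (6) the values of $w$ on $\mu_5$ are

* $\frac1{32}$ at $\zeta=1$,
* $-\phi^{-5}=\frac{11-5\sqrt5}2$ at $\zeta=e^{\pm2\pi i/5}$,
* $\phi^5=\frac{11+5\sqrt5}2$ at $\zeta=e^{\pm4\pi i/5}$.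

In particular $1-\phi^5<0$, so for $n=2$ two factors of (1) are negative, as announced in Step 6. Let these three values occur $q$, $p_1$, $p_2$ times among the $w(\zeta_v)$. Then
$$\sum_v(1-w(\zeta_v))=\tfrac{31}{32}q-\tfrac92(p_1+p_2)+\tfrac{5\sqrt5}2(p_1-p_2).$$
Since $\sqrt5$ is irrational, this is $0$ iff $p_1=p_2=:p$ and $31q=288p$. As $\gcd(31,288)=1$, the solutions are $(q,p)=(288t,31t)$ with $t\geq 0$, and then $n-1=q+2p=350t$. So for $n\ge2$ the determinant vanishes iff $350\mid n-1$. For $n=1$ it is $0$, and $350\mid0$. This is **Theorem 3(c)**. $\square$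

Step 14 gives the same number: $a_5=(1+\phi^{-5})+(1-\phi^5)=2-11=-9$ and $N=32\cdot9+31\cdot2=350$.

## A star with $350$ leaves, checked directly

Since Theorem 3(c) contradicts the second half of (ii) as quoted, here is a check that uses only (3) and (R1). Take the star with center $c$ and $350$ leaves, and $k=6$. Give the leaves the values

* $x_v=\frac12$ for $288$ leaves,
* $x_v=\phi^{-1}e^{i\pi/5}$ for $31$ leaves,
* $x_v=\phi\,e^{2\pi i/5}$ for $31$ leaves,

and put $x_c=1-\sum_vx_v$ (sum over the leaves). Then $s=1$ and $x\ne0$. Because $\cos36^\circ=\phi/2$ and $\cos72^\circ=\phi^{-1}/2$, all leaf values have real part $\frac12$, so $1-x_v=\overline{x_v}$. Also $x_v^5$ is real, equal to $\frac1{32}$, $-\phi^{-5}$, $\phi^5$ respectively. Hence $(1-x_v)^5=\overline{x_v^5}=x_v^5$. By (3),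
$$(D_6x^5)_c=\sum_v\bigl(1-(1-x_v)^5\bigr)=350-\tfrac{288}{32}-31(\phi^5-\phi^{-5})=350-9-341=0,$$
and for each leaf $u$,
$$(D_6x^5)_u=(1-x_u^5)+\sum_{v\ne u}\bigl(1-(1-x_v)^5\bigr)=(D_6x^5)_c=0 .$$
So the forms have a nontrivial common zero and $\det D_6=0$. By Theorem 2 the same holds for every tree on $351$ vertices.

## Positive edge weights: Theorem 3(d)

Let each edge have a positive real weight, and let $d(S)$ be the minimum total weight of a connected subgraph containing $S$. The proof of Lemma 1 shows that $d(S)$ is the total weight of the edges separating $S$: every connected subgraph containing $S$ contains these edges, and the union of paths used there consists of separating edges only.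

**Step 16: the weighted forms.** If $n=1$, the determinant is $0$. Let $n\ge2$ and let $e_v$ have weight $\omega_v>0$. Each term of (3) is now multiplied by the weight of its edge, and Steps 1 and 2 go through with the same matrices. So the determinant is $\mathrm{Res}(G_1,\dots,G_{n-1},H)$ with
$$G_v=\omega_v\bigl((s-b_v)^m-b_v^m\bigr),\qquad H=\sum_v\omega_v\bigl(s^m-(s-b_v)^m\bigr).$$

**Step 17: $k$ even.** At $s=0$, $G_v=-2\omega_vb_v^m$, so by (R2) the restricted resultant is $(-2)^{(n-1)m^{n-2}}\prod_v\omega_v^{m^{n-2}}\ne0$. The common zeros at $s=1$ are those of Step 4. Poisson gives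
$$\det=\Bigl(\prod_v\omega_v\Bigr)^{m^{n-1}}(-2)^{(n-1)m^{n-1}}\prod_{(\zeta_v)\in\mu_m^{\,n-1}}\ \sum_v\omega_v\bigl(1-(1+\zeta_v)^{-m}\bigr).$$
The product of the weights is positive, the only real tuple contributes $(1-2^{-m})\sum_v\omega_v>0$, and the remaining tuples form conjugate pairs contributing $\ge0$. So the sign is $(-1)^{n-1}$ whenever the determinant is nonzero.

**Step 18: $k$ odd.** Now $m$ is even. For $n\ge3$, take $s=0$, $b_1=1$, $b_2$ with $b_2^m=-\omega_1/\omega_2$, and the other $b_v=0$. Then all $G_v$ vanish and $H=-(\omega_1b_1^m+\omega_2b_2^m)=0$, so the determinant is $0$. For $n=2$ both forms are $\omega_1$ times those of $K_2$, and (R2) gives $\omega_1^{2m}\det D_k(K_2)\le0$, so if it is nonzero its sign is $-1=(-1)^{n-1}$. This proves **Theorem 3(d)**. $\square$
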